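\title{A simultaneous decomposition property of Cuntz semigroups}

\begin{abstract}
We prove that the Cuntz semigroup of every $\mathrm{C}^*$-algebra has the following property: if $x_1+\dots+x_n\le y+z$ and $x_i'\ll x_i$, then $x_i'\le w_i+z_i$ for elements $w_i\le x_i$ and $z_i\le x_i,z$ with $w_1+\dots+w_n\le y$. For $n=1$ this is the axiom (O6). The $\mathrm{Cu}$-semigroup $\mathcal{E}_p$, obtained by truncating $\mathbb{N}[\frac1p]\sqcup(0,\infty]$ at the compact element $1$, satisfies (O5)--(O8) but fails this property. Hence it is not the Cuntz semigroup of any $\mathrm{C}^*$-algebra, which answers a question of Cantier and Vilalta. Using the same property, we show that a totally ordered Cuntz semigroup of a simple $\mathrm{C}^*$-algebra is $\{0,\infty\}$, $\overline{\mathbb{N}}$, or $G_+\sqcup(0,\infty]$ for a subgroup $G$ of $\mathbb{R}$. For separable algebras exactly the countable groups $G$ occur.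
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Cuntz semigroups}
Let $\mathcal{K}$ be the algebra of compact operators on $\ell^2(\mathbb{N})$ and let $A$ be a $\mathrm{C}^*$-algebra. We assume neither a unit nor separability unless we say so. For positive elements $a,b$ of $A\otimes\mathcal{K}$ we write $a\precsim b$ if $\|a-r_n^*br_n\|\to0$ for some sequence $(r_n)$ in $A\otimes\mathcal{K}$, and $a\sim b$ if $a\precsim b$ and $b\precsim a$. The \emph{Cuntz semigroup} $\mathrm{Cu}(A)$ is the set of classes $[a]$, ordered by $\precsim$, with the sum $[a]+[b]=[a'+b']$ for representatives $a'\sim a$ and $b'\sim b$ with $a'b'=0$. For $A=\mathbb{C}$ one has $a\precsim b$ exactly when $\operatorname{rank}a\le\operatorname{rank}b$, so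
\[
\mathrm{Cu}(\mathbb{C})=\overline{\mathbb{N}}=\{0,1,2,\dots,\infty\}.
\]
In general $[a]$ measures the size of the support of $a$, as the rank does for matrices.

In an ordered set in which increasing sequences have suprema, write $x\ll y$ if for every increasing sequence $(y_n)$ with $y\le\sup_ny_n$ there is an $n$ with $x\le y_n$. Then $x\ll y$ implies $x\le y$, and $x\le x'\ll y'\le y$ implies $x\ll y$. An element $x$ is \emph{compact} if $x\ll x$. A \emph{$\mathrm{Cu}$-semigroup} is a commutative monoid with a translation-invariant order and least element $0$ such that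
\begin{itemize}
\item[(O1)] increasing sequences have suprema;
\item[(O2)] every element is the supremum of a sequence $(x_n)$ with $x_n\ll x_{n+1}$;
\item[(O3)] $x'\ll x$ and $y'\ll y$ imply $x'+y'\ll x+y$;
\item[(O4)] $\sup_n(x_n+y_n)=\sup_nx_n+\sup_ny_n$ for increasing sequences.
\end{itemize}
Suprema and $\ll$ are determined by the order, so an isomorphism of $\mathrm{Cu}$-semigroups is the same as an additive order isomorphism. Every $\mathrm{Cu}(A)$ is a $\mathrm{Cu}$-semigroup and satisfies the further known axioms (O5)--(O8). The only one that we need to state is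
\begin{itemize}
\item[(O6)] if $x'\ll x\le y+z$, then $x'\le w+v$ for some $w\le x,y$ and $v\le x,z$.
\end{itemize}
To learn whether such a list of axioms describes the range of the invariant, one tests it on abstract semigroups that satisfy all of them.

\subsection*{The semigroups $S_G$ and $\mathcal{E}_p$}
For a subgroup $G\subseteq\mathbb{R}$, possibly $0$, let $G_+=G\cap[0,\infty)$ and
\[
S_G=G_+\sqcup(0,\infty].
\]
We write $a_c$ for the element given by $a\in G_+$ and call the elements $t\in(0,\infty]$ \emph{soft}. Let $|x|\in[0,\infty]$ be the number underlying $x\in S_G$. The sum has $|x+y|=|x|+|y|$; it lies in $G_+$ if both summands do, and is soft otherwise. The order is the usual one on $G_+$ and on $(0,\infty]$, while $t\le a_c$ if and only if $t\le a$, and $a_c\le t$ if and only if $a<t$. In words, $S_G$ is totally ordered by the underlying number, and the soft element $a$ sits immediately below $a_c$. The elements $a_c$ are compact: for $a>0$ a sequence that stays strictly below $a_c$ is bounded by the soft $a$, so its supremum is strictly below $a_c$. Soft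 elements are not compact, being suprema of strictly smaller soft elements. One should think of $a_c$ as a projection of dimension $a$, and of the soft $t$ as a positive element of dimension $t$ whose spectrum accumulates at $0$. Note that $S_0=[0,\infty]$.

Let $p$ be a prime and put $S_p=S_{\mathbb{Z}[1/p]}=\mathbb{N}[\frac1p]\sqcup(0,\infty]$, the dimension semigroup of infinite type. Truncate it at $1_c$:
\[
\mathcal{E}_p=\{x\in S_p : x\le 1_c\}\cup\{\infty\}.
\]
The order is that of $S_p$. The sum is that of $S_p$, except that it is set equal to $\infty$ when it is strictly greater than $1_c$ in $S_p$. An element $s$ of $S_p$ is strictly greater than $1_c$ exactly when $|s|>1$, so in $\mathcal{E}_p$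
\begin{equation}\label{eq:sumrule}
x+y=\infty\iff|x|+|y|>1 .
\end{equation}
The finite models of $\mathcal{E}_p$ are the $\mathrm{Cu}$-semigroups $E_N=\{0,1,\dots,N,\infty\}$, $N\ge1$, with the usual order and sum, except that a sum exceeding $N$ equals $\infty$. The map $j\mapsto(j/p^k)_c$ embeds $E_{p^k}$ into $\mathcal{E}_p$, compatibly with the order-embeddings $E_{p^k}\to E_{p^s}$, $1\mapsto p^{s-k}$, for $k\le s$. The semigroup $\mathcal{E}_p$ is the Fra\"iss\'e limit of the category with these objects and morphisms; we use only the explicit description.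

The semigroup $\mathcal{E}_p$ is totally ordered and simple, and it is neither stably finite nor weakly purely infinite. Concretely, every nonzero element has a multiple equal to $\infty$, but no fixed multiple suffices, since $p^k\cdot(p^{-k})_c=1_c$. The element $\infty$ is compact in $\mathcal{E}_p$, because a sequence that avoids $\infty$ is bounded by $1_c$. It is known that $\mathcal{E}_p$ satisfies (O5)--(O8). The following question comes from the paper of Cantier and Vilalta \cite{CV}.

\begin{quote}
\emph{Is there a $\mathrm{C}^*$-algebra $A$ with $\mathrm{Cu}(A)\cong\mathcal{E}_p$?}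
\end{quote}

The finite models are easy to exclude. If $\mathrm{Cu}(A)\cong E_N$, then $A$ is simple (Lemma~\ref{lem:simple}), and since $E_N\not\cong\overline{\mathbb{N}}$ every nonzero element must dominate $2y$ for some $y\neq0$ (Lemma~\ref{lem:total}). The element $1\in E_N$ does not. Passing to the limit removes this defect, since $\mathcal{E}_p$ contains the small elements $(p^{-k})_c$. Nor does (O6) help, because it holds in every totally ordered $\mathrm{Cu}$-semigroup with $w=\min(x,y)$ and $v=\min(x,z)$: either one of them equals $x$, or $w+v=y+z$. One might therefore guess that the answer is yes. The warning sign is that $x\mapsto|x|$ behaves like a normalized dimension function below $1_c$, while every additive map $\mu\colon\mathcal{E}_p\to[0,\infty]$ takes only the values $0$ and $\infty$: indeed $\mu(\infty)=2\mu(\infty)$, and every nonzero $x$ has a multiple equal to $\infty$.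

\subsection*{Results}

\begin{theorem}\label{thm:answer}
For every prime $p$ and every $\mathrm{C}^*$-algebra $A$ one has $\mathrm{Cu}(A)\not\cong\mathcal{E}_p$.
\end{theorem}

The obstruction is a version of (O6) for several elements at once.

\begin{theorem}\label{thm:decomp}
Let $A$ be a $\mathrm{C}^*$-algebra, let $x_1,\dots,x_n,y,z\in\mathrm{Cu}(A)$ satisfy $x_1+\dots+x_n\le y+z$, and let $x_i'\ll x_i$ for each $i$. Then there are $w_i,z_i\in\mathrm{Cu}(A)$ with
\[
x_i'\le w_i+z_i,\qquad w_i\le x_i,\qquad z_i\le x_i,\qquad z_i\le z\qquad(1\le i\le n),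
\]
and $w_1+\dots+w_n\le y$.
\end{theorem}

Applying (O6) to each inequality $x_i\le y+z$ gives elements $w_i\le y$ one at a time. The theorem says that they can be chosen to fit under $y$ together. The difference is visible in $E_1=\{0,1,\infty\}$, where all elements are compact and $\infty+\infty\le1+1$. For a single copy of $\infty$, (O6) is met by $w=v=1$. For two copies, the conclusion of Theorem~\ref{thm:decomp} asks for $w_1,w_2$ with $\infty\le w_i+1$ and $w_1+w_2\le1$. The first condition forces $w_i\ge1$, and then $w_1+w_2=\infty$. The same computation works in $\mathcal{E}_p$ (Section~\ref{sec:Ep}). Since $\mathcal{E}_p$ satisfies (O5)--(O8), the property in Theorem~\ref{thm:decomp} is not a consequence of these axioms.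

The argument reaches beyond $\mathcal{E}_p$. Proposition~\ref{prop:local} is a form of it that needs neither simplicity nor a total order. If $A\ne0$ is simple, then $\mathrm{Cu}(A)$ has a greatest element $\infty$ (Lemma~\ref{lem:simple}), and a total order leads to a complete description. An ordered monoid is \emph{almost unperforated} if $(n+1)x\le ny$ for some $n\ge1$ implies $x\le y$.

\begin{theorem}\label{thm:finite}
Let $A\neq0$ be simple with $\mathrm{Cu}(A)$ totally ordered. If $x\ne\infty$, then $nx\ne\infty$ for all $n$. Consequently $\mathrm{Cu}(A)$ is almost unperforated.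
\end{theorem}

\begin{theorem}\label{thm:class}
If $A\ne0$ is simple and $\mathrm{Cu}(A)$ is totally ordered, then $\mathrm{Cu}(A)$ is isomorphic to one of
\[
\{0,\infty\},\qquad\overline{\mathbb{N}},\qquad S_G\quad(G\subseteq\mathbb{R}\text{ a subgroup}),
\]
with $G$ countable if $A$ is separable. Conversely, $\{0,\infty\}$, $\overline{\mathbb{N}}$ and $S_G$ for every countable $G$ are Cuntz semigroups of separable simple $\mathrm{C}^*$-algebras.
\end{theorem}

Thus $S_p$ itself is a Cuntz semigroup, and it is the truncation that destroys this.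

\section{Cuntz comparison}\label{sec:facts}

From now on $B=A\otimes\mathcal{K}$. For $a\in B_+$ and $\varepsilon>0$, let $(a-\varepsilon)_+$ be obtained from $a$ by the function $s\mapsto\max(s-\varepsilon,0)$, and let $\operatorname{her}(a)=\overline{aBa}$ be the hereditary subalgebra generated by $a$. If $a_1,\dots,a_n\in B_+$ are pairwise orthogonal and $f$ is continuous with $f(0)=0$, then the $f(a_i)$ are pairwise orthogonal and $f(\sum_ia_i)=\sum_if(a_i)$. We use the following standard facts for $a,b\in B_+$.
\begin{itemize}
\item[(C1)] If $\|a-b\|<\varepsilon$, there is a contraction $d\in B$ with $(a-\varepsilon)_+=d^*bd$. In particular $(a-\varepsilon)_+\precsim b$. This is \cite[Lemma~2.2]{KR}.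
\item[(C2)] $[(a-\varepsilon)_+]\ll[a]$ for $\varepsilon>0$, and $[a]=\sup_n[(a-\frac1n)_+]$. Hence $x'\ll[a]$ implies $x'\le[(a-\varepsilon)_+]$ for some $\varepsilon>0$.
\item[(C3)] $r^*br\precsim b$ for $r\in B$. If $a\in\operatorname{her}(b)$, in particular if $a\le b$, then $a\precsim b$. One has $[a+b]\le[a]+[b]$, with equality if $ab=0$.
\item[(C4)] If $f,g\ge0$ are continuous on the spectrum $\operatorname{sp}(a)$ and vanish at $0$, and $g>0$ wherever $f>0$, then $f(a)\precsim g(a)$.
\item[(C5)] Finitely many elements of $\mathrm{Cu}(A)$ have pairwise orthogonal representatives in $B_+$.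
\end{itemize}
Fact (C1) carries most of the weight below. It turns an approximate comparison into an exact one at the price of a cut-down by $\varepsilon$. For projections the cut-down costs nothing.

\begin{lemma}\label{lem:proj}
Let $e,f\in B$ be projections and $a\in B_+$.
\begin{itemize}
\item[(a)] The class $[e]$ is compact.
\item[(b)] If $0$ is not a cluster point of $\operatorname{sp}(a)$, then $[a]$ is the class of a projection.
\item[(c)] If $e\precsim f$, there is $v\in B$ with $v^*v=e$ and $vv^*\le f$, and $[f]=[e]+[f-vv^*]$.
\item[(d)] If $\|e-f\|<1$, then $[e]=[f]$.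
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $e\sim\frac12e=(e-\frac12)_+$, so (C2) gives $[e]\ll[e]$.

(b) The indicator function $\chi$ of $(0,\infty)$ is continuous on $\operatorname{sp}(a)$, and $\chi(a)\sim a$ by (C4).

(c) Choose $t$ with $\|e-t^*ft\|<\frac12$. By (C1), $\frac12e=d^*t^*ftd$. Put $v=\sqrt2\,ftd$. Then $v^*v=e$, so $vv^*$ is a projection, and $fv=v$ gives $vv^*\le f$. From $e=v^*(vv^*)v$ and $vv^*=vev^*$ we get $e\sim vv^*$, and (C3) gives the last formula.

(d) Take $\varepsilon$ with $\|e-f\|<\varepsilon<1$. Then $(1-\varepsilon)e=(e-\varepsilon)_+\precsim f$ by (C1), and symmetrically for $f$.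
\end{proof}

\section{The decomposition property}\label{sec:decomp}

\subsection*{The idea, in linear algebra}
Let $H=X_1\oplus\dots\oplus X_n$ be a finite-dimensional Hilbert space with $\dim X_i=x_i$ and orthogonal projections $p_i$ onto $X_i$. Suppose that $1_H=g+h$ with $g,h\ge0$, $\operatorname{rank}g\le y$ and $\operatorname{rank}h\le z$; this is the form that the inequality $\sum x_i\le y+z$ will take. Compress $h$ to $h_i=p_ihp_i$ and split
\[
X_i=W_i\oplus Z_i,\qquad W_i=X_i\cap\ker h_i,\qquad Z_i=\operatorname{ran}h_i .
\]
Then $\dim Z_i\le\operatorname{rank}h\le z$. For $\xi\in W_i$ positivity gives $\|h^{1/2}\xi\|^2=\langle h\xi,\xi\rangle=\langle h_i\xi,\xi\rangle=0$, so $h\xi=0$. Hence $h$ vanishes on the whole of $W=W_1\oplus\dots\oplus W_n$. There $g=1_H-h$ acts as the identity, so $W\subseteq\operatorname{ran}g$ and $\sum_i\dim W_i\le y$. Thus $w_i=\dim W_i$ and $z_i=\dim Z_i$ have the required properties.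

It matters that we take the kernel of the compression $h_i$. The image $p_i(\ker h)$ of the kernel of $h$ in $X_i$ need not lie in $\ker h$. Note also that the $Z_i$ are bounded only one at a time: if $H=\mathbb{C}^2$, the $X_i$ are the coordinate axes and $h$ is the projection onto the diagonal, then $h_i=\frac12p_i$, so $\dim Z_1+\dim Z_2=2>\operatorname{rank}h$.

In a $\mathrm{C}^*$-algebra two things are missing. The elements representing the $x_i$ have no support projections; we replace $p_i$ and $1_H$ by positive contractions $v_i$ and $q$ with $qv_i=v_i$, and pay with a cut-down from $x_i$ to $x_i'$. The kernel projection of $h_i$ is given by a discontinuous function; we replace it by $\varphi(h_i)$ for a continuous $\varphi$ that falls from $1$ to $0$ on a short interval $[0,\delta]$. Then $h$ is only small on the substitute for $W$, not zero. This is harmless: the error tends to $0$ with $\delta$ and is absorbed by a fixed cut-down through (C1), while the complement $1-\varphi(h_i)$ is Cuntz below $h_i$ for every $\delta$.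

\begin{proof}[Proof of Theorem~\ref{thm:decomp}]
By (C5) choose pairwise orthogonal $a_1,\dots,a_n\in B_+$ with $[a_i]=x_i$, and orthogonal $b,c\in B_+$ with $[b]=y$, $[c]=z$. Put $a=\sum_ia_i$. Then $a\precsim b+c$ by (C3). By (C2) there is $\varepsilon>0$ with $x_i'\le[(a_i-3\varepsilon)_+]$ for all $i$. This is the only use of $x_i'\ll x_i$; the interval $[0,3\varepsilon]$ provides the room for the three cut-offs below.

\emph{Step 1: an exact equation $q=g+h$.} Choose $t\in B$ with $\|a-t^*(b+c)t\|<\varepsilon$. By (C1) there is $d\in B$ with $(a-\varepsilon)_+=d^*t^*(b+c)td$. We rescale the left side so that it becomes a unit for the part of $a$ above $2\varepsilon$. Let $\kappa\colon[0,\infty)\to[0,1]$ be $0$ on $[0,\frac32\varepsilon]$, $1$ on $[2\varepsilon,\infty)$, and linear in between. Let $m(s)=(\kappa(s)/(s-\varepsilon))^{1/2}$ for $s>\varepsilon$ and $m(s)=0$ for $s\le\varepsilon$. The function $m$ is continuous because $\kappa$ vanishes near $\varepsilon$, and $m(s)^2(s-\varepsilon)_+=\kappa(s)$ for all $s$. With $r=td\,m(a)$ we obtain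
\[
q:=\kappa(a)=m(a)(a-\varepsilon)_+m(a)=r^*(b+c)r=g+h,\qquad g=r^*br,\quad h=r^*cr ,
\]
and $[g]\le y$, $[h]\le z$ by (C3).

\emph{Step 2: the elements $w_i$.} Let $\nu\colon[0,\infty)\to[0,1]$ be $0$ on $[0,2\varepsilon]$, $1$ on $[3\varepsilon,\infty)$, and linear in between, and put $v_i=\nu(a_i)$. The $v_i$ are pairwise orthogonal contractions, and $[v_i^2]\le x_i$ by (C4). Since $q=\sum_j\kappa(a_j)$ and $\kappa\nu=\nu$, we have $qv_i=\kappa(a_i)\nu(a_i)=v_i$. Let $h_i=v_ihv_i$. Fix $\delta>0$ with $n^2\delta<\frac1{16}$, and let
\[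
\varphi(s)=\max(0,1-s/\delta),\qquad\psi=1-\varphi .
\]
Since $\psi(0)=0$, we have $\psi(h_i)\in B_+$, while $\varphi(h_i)=1-\psi(h_i)$ is a positive contraction in the unitization of $B$. Put
\[
\omega_i=v_i\varphi(h_i)v_i=v_i^2-v_i\psi(h_i)v_i\in B_+,\qquad\omega=\omega_1+\dots+\omega_n .
\]
From $v_iv_j=0$ for $i\neq j$ and $qv_i=v_i$ we get that the $\omega_i$ are pairwise orthogonal and $q\omega=\omega$. The element $h$ almost annihilates $\omega_i$:
\[
\|h^{1/2}\omega_i\|^2=\|\omega_ih\omega_i\|=\|v_i\varphi(h_i)\,v_ihv_i\,\varphi(h_i)v_i\|\le\|\varphi(h_i)h_i\varphi(h_i)\|\le\sup_{s\ge0}s\varphi(s)^2\le\delta,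
\]
because $\varphi\le1$ and $\varphi$ vanishes on $[\delta,\infty)$. Hence $\|h^{1/2}\omega\|\le n\sqrt\delta$ and $\|\omega h\omega\|\le n^2\delta<\frac1{16}$. Now $\omega^2=\omega q\omega=\omega g\omega+\omega h\omega$, so $\|\omega^2-\omega g\omega\|<\frac1{16}$, and (C1) and (C3) give
\[
(\omega^2-\tfrac1{16})_+\precsim\omega g\omega\precsim g .
\]
Put $w_i=[(\omega_i-\frac14)_+]$. The functions $(s-\frac14)_+$ and $(s^2-\frac1{16})_+$ are positive exactly for $s>\frac14$, so $w_i=[(\omega_i^2-\frac1{16})_+]$ by (C4). By orthogonality of the $\omega_i$,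
\[
w_1+\dots+w_n=\Bigl[\sum_i(\omega_i^2-\tfrac1{16})_+\Bigr]=[(\omega^2-\tfrac1{16})_+]\le[g]\le y .
\]
Moreover $(\omega_i-\frac14)_+\le\omega_i\le v_i^2$, so $w_i\le[v_i^2]\le x_i$.

\emph{Step 3: the elements $z_i$.} Put $z_i=[v_i\psi(h_i)v_i]$. From $v_i\psi(h_i)v_i\le v_i^2$ we get $z_i\le x_i$. By (C3) and (C4),
\[
z_i\le[\psi(h_i)]\le[h_i]=[v_ihv_i]\le[h]\le z .
\]
It remains to see that $w_i$ and $z_i$ together cover $x_i'$. Since $v_i^2=\omega_i+v_i\psi(h_i)v_i$,
\[
\bigl\|v_i^2-\bigl((\omega_i-\tfrac14)_++v_i\psi(h_i)v_i\bigr)\bigr\|=\|\omega_i-(\omega_i-\tfrac14)_+\|\le\tfrac14<\tfrac12 ,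
\]
so $[(v_i^2-\frac12)_+]\le w_i+z_i$ by (C1) and (C3). The function $(\nu^2-\frac12)_+$ equals $\frac12$ on $[3\varepsilon,\infty)$, so $(a_i-3\varepsilon)_+\precsim(v_i^2-\frac12)_+$ by (C4). Hence $x_i'\le w_i+z_i$.
\end{proof}

\begin{remark}\label{rem:sphere}
The roles of $y$ and $z$ can be exchanged, but one cannot ask for $\sum w_i\le y$ and $\sum z_i\le z$ together. Let $A=C(\mathbb{CP}^1)$, so $B=C(\mathbb{CP}^1,\mathcal{K})$. Let $\ell(L)\in M_2(\mathbb{C})$ be the projection onto the line $L\subseteq\mathbb{C}^2$, and let $e$ be the constant projection onto the first basis vector $\xi_1$. Put $x_1=x_2=[e]$, $y=[\ell]$ and $z=[1_2-\ell]$. Then $x_1+x_2=[1_2]=y+z$, and $x_i\ll x_i$. Suppose that $x_i\le w_i+z_i$, $w_1+w_2\le y$ and $z_1+z_2\le z$. For $x=[a]$ let $d_x(L)=\operatorname{rank}a(L)$. This is a lower semicontinuous function of $L$, additive and monotone in $x$. We get $d_{w_i}+d_{z_i}\ge1$, $d_{w_1}+d_{w_2}\le1$ and $d_{z_1}+d_{z_2}\le1$. Adding up shows that all four are equalities. So $d_{w_1}=1-d_{z_1}$ is also upper semicontinuous, hence constant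 on the connected space $\mathbb{CP}^1$, and $z_1=0$ or $w_1=0$. If $z_1=0$, then $e\precsim\ell$, and Lemma~\ref{lem:proj}(c) yields a continuous choice of unit vectors $v(L)\xi_1\in L$. If $w_1=0$, then $e\precsim1_2-\ell$ yields unit vectors in $L^\perp$, and composing with the homeomorphism $L\mapsto L^\perp$ gives such a choice again. This is a continuous right inverse of the map $S^3\to\mathbb{CP}^1$, which cannot exist since $H^2(S^3;\mathbb{Z})=0\ne H^2(\mathbb{CP}^1;\mathbb{Z})$.
\end{remark}

\section{The semigroup $\mathcal{E}_p$ and local dimension functions}\label{sec:Ep}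

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Suppose that $\mathrm{Cu}(A)\cong\mathcal{E}_p$, so that Theorem~\ref{thm:decomp} holds in $\mathcal{E}_p$. Put $x_1=x_2=\infty$, $y=1_c$ and $z=(\frac1p)_c$. By \eqref{eq:sumrule}, $x_1+x_2=\infty=y+z$. Since $\infty$ is compact in $\mathcal{E}_p$, we may take $x_i'=x_i$ and obtain $w_1,w_2$ with
\[
w_1+w_2\le1_c,\qquad\infty\le w_i+z_i\le w_i+(\tfrac1p)_c\quad(i=1,2).
\]
By \eqref{eq:sumrule} the second condition gives $|w_i|>1-\frac1p$. Hence $|w_1|+|w_2|>2-\frac2p\ge1$, and \eqref{eq:sumrule} gives $w_1+w_2=\infty$. This contradicts $w_1+w_2\le1_c$.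
\end{proof}

The proof counts with $|\cdot|$, a function that is well behaved only below $1_c$. The next proposition isolates what is needed of such a function. If $\lambda$ were additive and monotone on all of $\mathrm{Cu}(A)$ with $\lambda(e)=1$, then $Ke\le e+z$ would give $\lambda(z)\ge K-1$. For a function defined only below $e$, Theorem~\ref{thm:decomp} still gives a lower bound, because it moves the inequality $Ke\le e+z$ into the interval below $e$.

\begin{proposition}\label{prop:local}
Let $A$ be any $\mathrm{C}^*$-algebra and $e\in\mathrm{Cu}(A)$. Let $\lambda\colon\{x\in\mathrm{Cu}(A):x\le e\}\to[0,1]$ satisfy, for all $x,y,z\le e$,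
\begin{itemize}
\item[(i)] $\lambda(e)=1=\sup_{e'\ll e}\lambda(e')$;
\item[(ii)] $x\le y+z$ implies $\lambda(x)\le\lambda(y)+\lambda(z)$;
\item[(iii)] $x+y\le e$ implies $\lambda(x)+\lambda(y)\le\lambda(x+y)$.
\end{itemize}
If $z\le e$ and $Ke\le e+z$ for some $K\ge1$, then $\lambda(z)\ge1-\frac1K$. In particular, if $Ke\le e+z$ for all $K$, then $\lambda(z)=1$. If $e=nu$ with $n\ge2$, then $3nu\not\le(n+1)u$.
\end{proposition}

\begin{proof}
Let $e'\ll e$. Theorem~\ref{thm:decomp} with $x_1=\dots=x_K=y=e$ and $x_i'=e'$ gives $w_1,\dots,w_K$ with $\sum_iw_i\le e$ and $e'\le w_i+z$. By (ii), $\lambda(e')-\lambda(z)\le\lambda(w_i)$. All partial sums of the $w_i$ lie below $e$, so (iii) and induction give $\sum_i\lambda(w_i)\le\lambda(\sum_iw_i)\le1$. Thus $K(\lambda(e')-\lambda(z))\le1$, and taking the supremum over $e'$ gives $K(1-\lambda(z))\le1$ by (i).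

Let $e=nu$ with $n\ge2$. By (iii), $n\lambda(u)\le\lambda(nu)=1$. The inequality $3nu\le(n+1)u$ reads $3e\le e+u$ and would give $\frac1n\ge\lambda(u)\ge\frac23$, which is false for $n\ge2$.
\end{proof}

In $\mathcal{E}_p$ take $e=1_c$ and $\lambda=|\cdot|$. Condition (i) holds since $1_c$ is compact (the elements strictly below it are bounded by the soft $1$), and (iii) holds with equality. For (ii), either $|y|+|z|>1\ge|x|$, or $y+z$ is the sum formed in $S_p$. Yet $e+z=\infty\ge Ke$ for every $K$ and every $z\neq0$, however small $|z|$ is. So the proposition also implies Theorem~\ref{thm:answer}.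

\section{Simple algebras: finite elements have finite multiples}\label{sec:finite}

We first translate simplicity into the order of $\mathrm{Cu}(A)$.

\begin{lemma}\label{lem:simple}
A $\mathrm{C}^*$-algebra $A\ne0$ is simple if and only if $x\le\sup_nny$ for all $x,y\in\mathrm{Cu}(A)$ with $y\ne0$. In this case $\mathrm{Cu}(A)$ has a greatest element $\infty$, one has $\infty=\sup_nny$ for every $y\ne0$, and
\begin{equation}\label{eq:F}
x+y\le x\ \text{ and }\ y\ne0\quad\Longrightarrow\quad x=\infty .
\end{equation}
\end{lemma}

\begin{proof}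
Recall that $A$ is simple if and only if $B=A\otimes\mathcal{K}$ is. Let $x=[a]$ and $y=[b]\neq0$.

Suppose that $B$ is simple and let $\varepsilon>0$. The linear span of $BbB$ is a nonzero ideal, hence dense. Approximating $a^{1/2}$, we find $u=\sum_{i=1}^nr_ibs_i$ with $\|a-u^*u\|<\varepsilon$. Now
\[
u^*u\le n\sum_is_i^*br_i^*r_ibs_i\le n\max_j\|r_j\|^2\sum_is_i^*b^2s_i ,
\]
so $[(a-\varepsilon)_+]\le[u^*u]\le n[b^2]=ny$ by (C1), (C3) and (C4). By (C2), $x\le\sup_nny$.

Conversely, assume the condition, let $J\subseteq B$ be a nonzero closed ideal, and take $0\neq b\in J_+$. An element that is Cuntz below an element of $J$ lies in $J$. For $a\in B_+$ and $\varepsilon>0$ we have $[(a-\varepsilon)_+]\ll[a]\le\sup_nn[b]$, so $(a-\varepsilon)_+\precsim b_1+\dots+b_n$ for some $n$ and orthogonal $b_i\sim b$. Then $b_i\in J$, so $(a-\varepsilon)_+\in J$, and $J=B$.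

The statements about $\infty$ follow at once. If $x+y\le x$, then $ny\le x+ny\le x$ for all $n$ by induction, so $\infty\le x$ when $y\ne0$.
\end{proof}

\begin{lemma}\label{lem:total}
Let $A\ne0$ be simple with $\mathrm{Cu}(A)$ totally ordered.
\begin{itemize}
\item[(a)] If $x\ne\infty$ and $y\ne0$, then $x\le ky$ for some $k$.
\item[(b)] Either $\mathrm{Cu}(A)\cong\overline{\mathbb{N}}$, or for all $x\ne0$ and $m\ge1$ there is $y\ne0$ with $my\le x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise $ky\le x$ for all $k$ by the total order, and $x=\infty$.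

(b) We use two textbook facts. A simple $\mathrm{C}^*$-algebra with a nonzero projection $e$ such that $eBe=\mathbb{C}e$ is isomorphic to the algebra $\mathcal{K}(H)$ of compact operators on a Hilbert space $H$. An infinite-dimensional $\mathrm{C}^*$-algebra contains a self-adjoint element with infinite spectrum, hence, by functional calculus with disjointly supported bump functions, $m$ nonzero pairwise orthogonal positive elements for every $m$.

If $B\cong\mathcal{K}(H)$, the rank gives $\mathrm{Cu}(A)\cong\overline{\mathbb{N}}$; here $H$ is infinite-dimensional as $B$ is, and a compact operator has separable range. Suppose that $B\not\cong\mathcal{K}(H)$ for every $H$, and let $x=[a]\neq0$. If $D=\operatorname{her}(a)$ were finite-dimensional, a minimal projection $e$ of $D$ would satisfy $eBe\subseteq D$ and so $eBe=eDe=\mathbb{C}e$, which is excluded. Thus $D$ contains nonzero pairwise orthogonal positive elements $c_1,\dots,c_m$. By the total order there is a least class $y$ among the $[c_i]$, and $my\le\sum_i[c_i]=[\sum_ic_i]\le x$ by (C3).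
\end{proof}

If Theorem~\ref{thm:finite} failed, the multiples of a suitable element $y$ would reach $\infty$ after finitely many steps, as in $E_m$. We repeat the computation made for $E_1$ and $\mathcal{E}_p$, with two changes. We do not know that $\infty$ is compact, so we work with some $x'\ll\infty$. And the $w_i$ need not be multiples of $y$, so we locate them between multiples of $y$ by the total order. This loses one copy of $y$ for each $w_i$, and the loss is affordable once $m\ge3$, which Lemma~\ref{lem:total}(b) arranges.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]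
In $\overline{\mathbb{N}}$ multiples of finite numbers are finite, so we may assume the second alternative in Lemma~\ref{lem:total}(b). Suppose that $x\ne\infty$ and $nx=\infty$. Then $x\ne0$, since $0\neq\infty$. Choose $y\ne0$ with $3y\le x$. By Lemma~\ref{lem:total}(a), $x\le ky$ for some $k$, so $nky=\infty$. Let $m$ be maximal with $my\ne\infty$. Then $(m+1)y=\infty$, and $m\ge3$ because $3y\le x\neq\infty$.

Since $\infty\not\le my$, axiom (O2) gives $x'\ll\infty$ with $x'\not\le my$. Apply Theorem~\ref{thm:decomp} to $\infty+\infty\le my+y$ with $x_1'=x_2'=x'$. We obtain $w_1,w_2$ with $w_1+w_2\le my$ and $x'\le w_i+y$. If $w_i\le(m-1)y$, then $x'\le my$, which is false. By the total order, $w_i\ge(m-1)y$ for $i=1,2$. As $2(m-1)\ge m+1$ for $m\ge3$,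
\[
my\ge w_1+w_2\ge2(m-1)y\ge(m+1)y=\infty,
\]
contrary to the choice of $m$.

For almost unperforation let $(n+1)x\le ny$ with $n\ge1$, and suppose that $x\not\le y$. Then $x\neq0$, $y\ne\infty$, and $y\le x$ by the total order. So $nx+x\le ny\le nx$, and \eqref{eq:F} gives $nx=\infty$. Then $ny\ge(n+1)x=\infty$, and the first part gives $y=\infty$, a contradiction.
\end{proof}

\section{The classification}\label{sec:class}

In this section $A\ne0$ is simple, $\mathrm{Cu}(A)$ is totally ordered, and $\mathrm{Cu}(A)$ is isomorphic neither to $\overline{\mathbb{N}}$ nor to $\{0,\infty\}$. We show that $\mathrm{Cu}(A)\cong S_G$ for some $G$. Let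
\[
F=\mathrm{Cu}(A)\setminus\{\infty\},\qquad F_c=\{x\in F: x\text{ is compact}\}.
\]
The set $F$ is downward closed and $F\neq\{0\}$. It is closed under sums, because $x+y\le2\max(x,y)\ne\infty$ by Theorem~\ref{thm:finite}. This is where Theorem~\ref{thm:decomp} enters, and it is what fails in $\mathcal{E}_p$. Fix any $u\in F\setminus\{0\}$.

We first construct the function that will play the part of $|\cdot|$, by measuring elements against $u$. It cannot be expected to be injective, since $|a_c|=|a|$ in $S_G$. The remaining work is to show that compactness is the only further information.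

\begin{lemma}\label{lem:lambda}
For $x\in F$ and $k\ge1$ the number $m_k(x)=\max\{m\ge0: mu\le kx\}$ is finite, and $\lambda(x)=\lim_km_k(x)/k$ exists in $[0,\infty)$. The map $\lambda\colon F\to[0,\infty)$ is additive and monotone, $\lambda(u)=1$, and $\lambda(x)>0$ for $x\ne0$. If $\lambda(x)<\lambda(y)$, then $x\le y$. The set $\lambda(F)$ is dense in $[0,\infty)$.
\end{lemma}

\begin{proof}
First,
\begin{equation}\label{eq:cancel}
mu\le m'u\quad\Longrightarrow\quad m\le m' ,
\end{equation}
since $m>m'$ would give $m'u+u\le m'u$ and then $m'u=\infty$ by \eqref{eq:F}, although $m'u\in F$. If $mu\le kx$ held for infinitely many $m$, then $kx=\infty$; so $m_k(x)$ is finite. By the total order,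
\begin{equation}\label{eq:sandwich}
m_k(x)u\le kx\le(m_k(x)+1)u .
\end{equation}
For $k,l\ge1$ this gives $k\,m_l(x)u\le klx\le l(m_k(x)+1)u$, so $m_l(x)/l\le(m_k(x)+1)/k$ by \eqref{eq:cancel}. Therefore $s=\sup_lm_l(x)/l$ satisfies $m_k(x)/k\le s\le(m_k(x)+1)/k$ for all $k$. Hence $s$ is finite, the limit exists, and $\lambda(x)=s$.

Adding \eqref{eq:sandwich} for $x$ and $y$ gives $(m_k(x)+m_k(y))u\le k(x+y)\le(m_k(x)+m_k(y)+2)u$. With \eqref{eq:cancel} this yields
\[
m_k(x)+m_k(y)\le m_k(x+y)\le m_k(x)+m_k(y)+2,
\]
so $\lambda$ is additive. If $x\le y$, then $m_k(x)\le m_k(y)$, so $\lambda$ is monotone. By \eqref{eq:cancel}, $m_k(u)=k$. If $x\neq0$, then $u\le kx$ for some $k$ by Lemma~\ref{lem:total}(a), so $\lambda(x)\ge\frac1k$. If $\lambda(x)<\lambda(y)$, then $y\not\le x$, so $x\le y$. Finally, Lemma~\ref{lem:total}(b) gives $y_m\ne0$ with $my_m\le u$, so $0<\lambda(y_m)\le\frac1m$, and the multiples of the numbers $\lambda(y_m)$ are dense in $[0,\infty)$.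
\end{proof}

Next we see how $\lambda$ behaves on the cut-downs of a representative. Removing the bottom of the spectrum loses a positive amount if $0$ is a cluster point, but this amount tends to $0$.

\begin{lemma}\label{lem:soft}
Let $x\in F$.
\begin{itemize}
\item[(a)] If $x$ is compact, then $x$ is the class of a projection.
\item[(b)] If $x$ is not compact, then $\lambda(x')<\lambda(x)$ for all $x'\ll x$, and $\sup_{x'\ll x}\lambda(x')=\lambda(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $x=[a]$, and suppose first that $0$ is a cluster point of $\operatorname{sp}(a)$. Let $x'\ll x$ and choose $\varepsilon>0$ with $x'\le[(a-\varepsilon)_+]$. There is a continuous $f\ge0$ supported in $(0,\varepsilon)$ with $f(a)\ne0$. The elements $(a-\varepsilon)_+$ and $f(a)$ are orthogonal and lie in $\operatorname{her}(a)$, so $x'+[f(a)]\le x$. As $\lambda([f(a)])>0$, we get $\lambda(x')<\lambda(x)$. In particular $x\ll x$ is impossible. If $0$ is not a cluster point, then $x$ is the class of a projection and is compact, by Lemma~\ref{lem:proj}(a),(b). This proves (a) and the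 first claim of (b).

For the second claim put $\gamma=\lambda(x)-\sup_{x'\ll x}\lambda(x')\geq0$ and suppose that $\gamma>0$. Let $f_\varepsilon(s)=\max(0,\min(s,2\varepsilon-s))$, a tent over $(0,2\varepsilon)$. The function $(s-\varepsilon)_++f_\varepsilon(s)$ is positive for $s>0$, so $x\le[(a-\varepsilon)_+]+[f_\varepsilon(a)]$ by (C4) and (C3). Since $[(a-\varepsilon)_+]\ll x$, this gives $\lambda([f_\varepsilon(a)])\ge\gamma$ for every $\varepsilon>0$. So arbitrarily low parts of the spectrum carry a fixed amount, and we will fit infinitely many of them under $a$. The tents overlap near $0$, so they must be cut down, and to keep a uniform lower bound after cutting we pass to a fixed element $z'$.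

By Lemma~\ref{lem:lambda} choose $z\in F$ with $0<\lambda(z)<\gamma$. Then $z\le[f_\varepsilon(a)]$ for all $\varepsilon$. By (O2) choose $z'\ll z$ with $z'\ne0$. Then $z'\ll[f_\varepsilon(a)]$ for all $\varepsilon$. Put $\varepsilon_1=1$. Given $\varepsilon_j$, use (C2) to find $\delta_j>0$ with $z'\le[(f_{\varepsilon_j}(a)-\delta_j)_+]$, and put $\varepsilon_{j+1}=\delta_j/2$. The function $(f_{\varepsilon_j}-\delta_j)_+$ is not zero, since $z'\neq0$, and it vanishes outside $(\delta_j,2\varepsilon_j)=(2\varepsilon_{j+1},2\varepsilon_j)$. These intervals are pairwise disjoint, so the elements $(f_{\varepsilon_j}(a)-\delta_j)_+$ are pairwise orthogonal in $\operatorname{her}(a)$. Hence $kz'\le x$ for all $k$, and $x=\infty$ by Lemma~\ref{lem:simple}. This contradicts $x\in F$.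
\end{proof}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:class}]
\emph{The group $G$.} Let $x\le y$ in $F_c$. By Lemma~\ref{lem:soft}(a) and Lemma~\ref{lem:proj}(c),(a) we have $y=x+x''$ with $x''$ compact, and $x''\le y$ lies in $F$. If also $\lambda(x)=\lambda(y)$, then $\lambda(x'')=0$, so $x''=0$ and $x=y$. By the total order, $\lambda$ is injective on $F_c$. The set $D=\lambda(F_c)$ is a submonoid of $[0,\infty)$ by (O3). If $d<d'$ in $D$, the corresponding elements satisfy $x\le y$, so $d'-d=\lambda(x'')\in D$. Hence $G=D-D$ is a subgroup of $\mathbb{R}$ with $G_+=D$. If $A$ is separable, the projections of $B$ contain a countable dense subset, so there are only countably many classes of projections by Lemma~\ref{lem:proj}(d), and $G$ is countable.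

\emph{The map.} Define $\Phi\colon\mathrm{Cu}(A)\to S_G$ by $\Phi(x)=\lambda(x)_c$ for $x\in F_c$, by letting $\Phi(x)$ be the soft element $\lambda(x)$ for $x\in F\setminus F_c$, and by $\Phi(\infty)=\infty$. This makes sense since $0$ is compact, so $\lambda>0$ on $F\setminus F_c$.

\emph{Order.} We show that $x\le y$ if and only if $\Phi(x)\le\Phi(y)$. Since $\infty$ is the greatest element on both sides and $\Phi(F)$ does not contain it, let $x,y\in F$. Comparing with the order of $S_G$, there are three cases.
\begin{itemize}
\item $x,y\in F_c$. We need $x\le y\iff\lambda(x)\le\lambda(y)$. If $\lambda(x)<\lambda(y)$ use Lemma~\ref{lem:lambda}, and if $\lambda(x)=\lambda(y)$ use injectivity on $F_c$. The forward implication is monotonicity.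
\item $x\notin F_c$, $y$ arbitrary. We need the same equivalence. Let $\lambda(x)\le\lambda(y)$. For $x'\ll x$ Lemma~\ref{lem:soft}(b) gives $\lambda(x')<\lambda(y)$, so $x'\le y$. By (O2), $x\le y$.
\item $x\in F_c$, $y\notin F_c$. We need $x\le y\iff\lambda(x)<\lambda(y)$. If $x\le y$, then $x\ll x\le y$, so $\lambda(x)<\lambda(y)$ by Lemma~\ref{lem:soft}(b). The converse is in Lemma~\ref{lem:lambda}.
\end{itemize}
In particular $\Phi$ is injective.

\emph{Surjectivity.} The elements $a_c$ with $a\in G_+=D$ and $\infty$ are attained. Let $t\in(0,\infty)$. By density choose $x_n\in F$ with $\lambda(x_n)$ strictly increasing to $t$. Then $(x_n)$ is increasing; let $x=\sup_nx_n$. For an integer $j>t$ we have $\lambda(x_n)<\lambda(ju)$, so $x_n\le ju$ for all $n$ and $x\in F$. If $x$ were compact, then $x\le x_n$ for some $n$, and $\lambda(x)\le\lambda(x_n)<\lambda(x_{n+1})\le\lambda(x)$. So $x$ is not compact. Monotonicity gives $\lambda(x)\ge t$. If $x'\ll x$, then $x'\le x_n$ for some $n$, so $\lambda(x')<t$; by Lemma~\ref{lem:soft}(b), $\lambda(x)\le t$. Thus $\Phi(x)$ is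 the soft element $t$.

\emph{Sums.} If a summand is $\infty$, both $\Phi(x+y)$ and $\Phi(x)+\Phi(y)$ are $\infty$. For $x,y\in F$ the underlying numbers agree since $\lambda$ is additive, and it remains to show that $x+y$ is compact exactly when $x$ and $y$ are. One direction is (O3). For the other let $x\notin F_c$ and suppose that $x+y$ is compact. Write $x=\sup_nx_n$ with $x_n\ll x_{n+1}$. By (O4), $x+y=\sup_n(x_n+y)$, so $x+y\le x_n+y$ for some $n$. Then $\lambda(x)\le\lambda(x_n)$ with $x_n\ll x$, contrary to Lemma~\ref{lem:soft}(b).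

Hence $\Phi$ is an additive order isomorphism.
\end{proof}

Recall that a simple $\mathrm{C}^*$-algebra $A\neq0$ is purely infinite exactly when $\mathrm{Cu}(A)=\{0,\infty\}$.

\begin{corollary}\label{cor:pi}
If $A\neq0$ is simple, $\mathrm{Cu}(A)$ is totally ordered and $\infty\ll\infty$, then $\mathrm{Cu}(A)=\{0,\infty\}$, that is, $A$ is purely infinite.
\end{corollary}

\begin{proof}
In $\overline{\mathbb{N}}$ and in $S_G$ the greatest element is the supremum of the strictly smaller elements $1,2,3,\dots$ (taken soft in $S_G$), so it is not compact.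
\end{proof}

This excludes $\mathcal{E}_p$ once more: if $\mathrm{Cu}(A)\cong\mathcal{E}_p$, then $A$ is simple by Lemma~\ref{lem:simple}, and $\infty\ll\infty$ in $\mathcal{E}_p\neq\{0,\infty\}$.

\section{Realizing the semigroups $S_G$}\label{sec:real}

\begin{proof}[Proof of the second part of Theorem~\ref{thm:class}]
The Cuntz algebra $\mathcal{O}_2$ is separable, simple and purely infinite, so $\mathrm{Cu}(\mathcal{O}_2)=\{0,\infty\}$, and $\mathrm{Cu}(\mathbb{C})=\overline{\mathbb{N}}$. Let $G\subseteq\mathbb{R}$ be a countable subgroup. For $\alpha>0$, multiplication by $\alpha$ is an isomorphism $S_G\cong S_{\alpha G}$. A subgroup of $\mathbb{R}$ is $0$, or $\alpha\mathbb{Z}$ with $\alpha>0$, or dense.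

If $G=0$, then $S_G=[0,\infty]=\mathrm{Cu}(\mathcal{W})$ for the Jacelon--Razak algebra $\mathcal{W}$; see \cite{Robert} and also \cite{APT}. If $G=\alpha\mathbb{Z}$, then $S_G\cong\mathbb{N}\sqcup(0,\infty]=\mathrm{Cu}(\mathcal{Z})$ for the Jiang--Su algebra $\mathcal{Z}$; see \cite{PT,BPT}. Both algebras are separable and simple.

Let $G$ be dense. We build an AF algebra whose projections are classified by $G_+$, and let the first part of the theorem compute its Cuntz semigroup. A \emph{dimension group} is an ordered abelian group $(G,G_+)$ with $G=G_+-G_+$ that is unperforated ($ng\ge0$ with $n\ge1$ implies $g\ge0$) and has Riesz interpolation (if $g_i\le h_j$ for $i,j\in\{1,2\}$, then $g_i\le k\le h_j$ for some $k$). Our $G$ is a dimension group; for interpolation take $k=\max(g_1,g_2)$. By the Effros--Handelman--Shen theorem there is a separable stable AF algebra $A$ whose monoid $V(A)$ of Murray--von Neumann classes of projections in $B$ is isomorphic to $G_+$. Sending $g\in G_+$ to the Cuntz class of a corresponding projection defines an additive map $\iota\colon G_+\to\mathrm{Cu}(A)$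 whose image is the set of classes of projections. It is an order-embedding. If $g\le g'$, then $g'-g\in G_+$ and $\iota(g')=\iota(g)+\iota(g'-g)\geq\iota(g)$. If $\iota(g)\le\iota(g')$, then Lemma~\ref{lem:proj}(c) shows that $g'=g+g''$ in $V(A)\cong G_+$.

\emph{Every $x=[a]$ is the supremum of an increasing sequence in $\iota(G_+)$.} Hereditary subalgebras of AF algebras are AF, so $\operatorname{her}(a)$ has an approximate unit consisting of an increasing sequence of projections $e_n$. We have $[e_n]\le[a]$ by (C3). Given $\varepsilon>0$, we have $\|a-e_nae_n\|<\varepsilon$ for large $n$, so $(a-\varepsilon)_+\precsim e_nae_n\precsim e_n$ by (C1) and (C3). By (C2), $[a]=\sup_n[e_n]$.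

\emph{$A$ is simple.} Let $y\ne0$. Then $y\ge\iota(g_0)$ for some $g_0>0$. Each $g\in G_+$ satisfies $g\le ng_0$ for some $n$, so $\iota(g)\le ny$. Hence every $x$ lies below $\sup_nny$, and Lemma~\ref{lem:simple} applies.

\emph{$\mathrm{Cu}(A)$ is totally ordered.} Let $x=\sup_n\iota(g_n)$ and $y=\sup_m\iota(h_m)$. If for each $n$ there is $m$ with $g_n\le h_m$, then $x\le y$. Otherwise some $g_n$ exceeds all $h_m$, and $y\le\iota(g_n)\le x$.

\emph{Identification.} The dense group $G$ has an infinite strictly decreasing sequence in $G_+$, and $\iota$ carries it to one in $\mathrm{Cu}(A)$. Neither $\{0,\infty\}$ nor $\overline{\mathbb{N}}$ has such a sequence, so Section~\ref{sec:class} applies. No $\iota(g)$ equals $\infty$, since $\iota(g)<\iota(g+g_0)$ for $g_0>0$. By Lemma~\ref{lem:proj}(a) and Lemma~\ref{lem:soft}(a), $F_c=\iota(G_+)$. Fix $g_0>0$ in $G$ and take $u=\iota(g_0)$ in Section~\ref{sec:class}. Then $m_k(\iota(g))=\max\{m: mg_0\le kg\}=\lfloor kg/g_0\rfloor$, so $\lambda(\iota(g))=g/g_0$. Thus $D=g_0^{-1}G_+$, the group produced there is $g_0^{-1}G$, and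 $\mathrm{Cu}(A)\cong S_{g_0^{-1}G}\cong S_G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{APT}
Antoine, Perera and Thiel, \emph{Tensor products and regularity properties of Cuntz semigroups}, Mem. AMS, 2018.

\bibitem{BPT}
Brown, Perera and Toms, \emph{The Cuntz semigroup, the Elliott conjecture, and dimension functions on $\mathrm{C}^*$-algebras}, Crelle, 2008.

\bibitem{CV}
Laurent Cantier and Eduard Vilalta, \emph{Fra\"iss\'e Theory for Cuntz semigroups}, arXiv:2308.15792 (2023).

\bibitem{KR}
Kirchberg and R{\o}rdam, \emph{Infinite non-simple $\mathrm{C}^*$-algebras: absorbing the Cuntz algebra $\mathcal{O}_\infty$}.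

\bibitem{PT}
Perera and Toms, \emph{Recasting the Elliott conjecture}, Math. Ann., 2007.

\bibitem{Robert}
Robert, \emph{Classification of inductive limits of 1-dimensional NCCW complexes}, Adv. Math., 2012.

\end{thebibliography}
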